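\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}
\title{A zero-nonzero pattern that is spectrally arbitrary\\ over the rationals but not over the reals}

\begin{abstract}
We construct an explicit $106\times106$ zero-nonzero pattern $S$ such that every monic rational polynomial of degree $106$ is the characteristic polynomial of a rational matrix with pattern $S$, while the corresponding statement over $\mathbb R$ is false. The obstruction comes from an entry that is required to be nonzero. Over a field with at least five elements, it is forced to vanish exactly when a binary quadratic form of discriminant $5$ vanishes at a nonzero point given by the polynomial and three further equations between the coefficients hold. We determine all polynomials that $S$ fails to realize over such a field, and all fields over which $S$ is spectrally arbitrary.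
\end{abstract}

\section{The question and the answer}

An $n\times n$ \emph{zero-nonzero pattern} is an $n\times n$ matrix $S$ with entries $*$ and $0$. A matrix $A$ over a field $F$ \emph{has pattern} $S$ if, for all $i,j$, $A_{ij}\ne0$ exactly when $S_{ij}=*$. We say that $S$ \emph{realizes} a monic polynomial $f\in F[t]$ of degree $n$ over $F$ if $f$ is the characteristic polynomial of a matrix over $F$ with pattern $S$. The pattern $S$ is \emph{spectrally arbitrary} with respect to $F$ if it realizes every monic polynomial of degree $n$ in $F[t]$; in words, if prescribing the positions of the nonzero entries puts no restriction on the characteristic polynomial.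

How does this property depend on the field? A larger field offers more matrices, but it also has more polynomials to be realized. We treat the following question from \cite{Sh}: \emph{is there a pattern that is spectrally arbitrary with respect to $\mathbb Q$ but not with respect to $\mathbb R$?}

At first sight one may guess that there is none. If $S$ is spectrally arbitrary over $\mathbb Q$, then over $\mathbb R$ it realizes at least all rational polynomials, hence a dense set of real ones, and the equations for the entries have integer coefficients. But the requirement that certain entries be \emph{nonzero} is not a closed condition, so density proves nothing. The real polynomials that are missed may form a thin set, and such a set, though defined by equations, may have no rational points. This is what we shall arrange. The binary form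
\[
X^2-3XY+Y^2,\qquad 4(X^2-3XY+Y^2)=(2Y-3X)^2-5X^2,
\]
vanishes over $\mathbb Q$ only at $(0,0)$, but it has nonzero real zeros. We build a pattern in which one compulsory nonzero entry can be adjusted as long as this form does not vanish at $(X,Y)=(c_{13}^2,c_{26})$, and in which the point $(0,0)$ is harmless.

Throughout, $S$ is the $106\times106$ pattern defined in Section~\ref{sec:pattern}, and the coefficients of a monic polynomial of degree $106$ are written as
\[
f=t^{106}+\sum_{k=1}^{106}c_kt^{106-k}.
\]

\begin{theorem}\label{thm:main}
The pattern $S$ is spectrally arbitrary with respect to $\mathbb Q$ but not with respect to $\mathbb R$. The real polynomial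
$t^{106}+t^{93}+\frac{3+\sqrt5}{2}\,t^{80}$
is not the characteristic polynomial of a real matrix with pattern $S$.
\end{theorem}

\begin{theorem}\label{thm:exceptional}
Let $F$ be a field with $|F|\ge5$. A monic $f\in F[t]$ of degree $106$ is \emph{not} the characteristic polynomial of a matrix over $F$ with pattern $S$ if and only if, for some $\rho\in F$ with $\rho^2-3\rho+1=0$,
\begin{equation}\label{eq:E}
c_{13}\ne0,\quad c_{26}=\rho\,c_{13}^2,\quad c_{40}=0,\quad c_{64}=(1-\rho)\,c_{13}c_{51},\quad c_{75}=0.
\end{equation}
\end{theorem}

\begin{theorem}\label{thm:fields}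
Let $F$ be any field. The pattern $S$ is spectrally arbitrary with respect to $F$ if and only if $|F|\ge5$ and $X^2-3X+1$ has no root in $F$. (In characteristic different from $2$ the second condition says that $5$ is not a square in $F$.)
\end{theorem}

For example, $S$ is spectrally arbitrary over a number field $L$ if and only if $\sqrt5\notin L$, so the property is already lost in passing from $\mathbb Q$ to $\mathbb Q(\sqrt5)$. By Theorem~\ref{thm:exceptional} the real polynomials missed by $S$ fill exactly two sets of codimension $4$, one for each $\rho=\frac{3\pm\sqrt5}{2}$.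

Section~\ref{sec:intervals} describes patterns whose characteristic polynomials are easy to write down, and Section~\ref{sec:idea} explains the obstruction, starting with its smallest instance. Sections~\ref{sec:pattern} and~\ref{sec:core} define $S$ and compute its characteristic polynomial; Sections~\ref{sec:solve} and~\ref{sec:proofs} contain the proofs.

\section{Interval patterns}\label{sec:intervals}

For integers $j\le i$ write $[j,i]=\{j,j+1,\dots,i\}$, an interval of length $|[j,i]|=i-j+1$. Let $\mathcal F$ be a set of intervals contained in $[1,n]$. The \emph{interval pattern} of $\mathcal F$ is the $n\times n$ pattern with $S_{i,i+1}=*$ for $1\le i\le n-1$, with $S_{ij}=*$ whenever $i\ge j$ and $[j,i]\in\mathcal F$, and with $0$ elsewhere. Interval patterns are convenient because the simple cycles in the digraph of a matrix with such a pattern correspond exactly to the intervals in $\mathcal F$.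

\begin{lemma}\label{lem:intervals}
The interval pattern of $\mathcal F$ realizes $t^n+\sum_{k=1}^nc_kt^{n-k}$ over $F$ if and only if there are nonzero elements $x_I\in F$ $(I\in\mathcal F)$ such that
\begin{equation}\label{eq:P}
\sum_{\mathcal C}\ \prod_{I\in\mathcal C}x_Is^{|I|}=1+\sum_{k=1}^nc_ks^k ,
\end{equation}
where $\mathcal C$ runs over all sets of pairwise disjoint members of $\mathcal F$ (including $\mathcal C=\emptyset$).
\end{lemma}

\begin{proof}
Let $A$ have the given pattern. Put $d_1=1$, $d_{i+1}=d_i/A_{i,i+1}$ and $D=\mathrm{diag}(d_1,\dots,d_n)$. Then $D^{-1}AD$ has the same pattern and the same characteristic polynomial as $A$, and its superdiagonal entries $d_i^{-1}A_{i,i+1}d_{i+1}$ equal $1$. So we may consider only matrices with ones on the superdiagonal. Putting $x_I=-A_{ij}$ for $I=[j,i]\in\mathcal F$ makes these matrices correspond bijectively to families of nonzero elements $x_I$ $(I\in\mathcal F)$. From now on $A$ is such a matrix.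

Consider the digraph of $A$, with an edge $i\to j$ of weight $A_{ij}$ whenever $A_{ij}\ne0$. Its edges are the forward edges $i\to i+1$, of weight $1$, and the edges $i\to j$ with $[j,i]\in\mathcal F$. Follow a simple cycle from its smallest vertex $j$. It runs $j\to j+1\to\dots\to i$ (possibly with $i=j$) and then takes its first non-forward edge $i\to l$. Here $l\le i$, and $l\ge j$ by minimality of $j$. So $l$ has already been visited, and therefore $l=j$. Thus the simple cycles are exactly the cycles $j\to j+1\to\dots\to i\to j$ with $[j,i]\in\mathcal F$; such a cycle has vertex set $[j,i]$ and weight $A_{ij}$.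

The coefficient of $t^{n-k}$ in $\det(tI-A)$ is $(-1)^k$ times the sum of the principal $k\times k$ minors of $A$. Expanding each minor over permutations and decomposing these into cycles gives a sum over sets of vertex-disjoint simple cycles of total length $k$. A cycle of length $l$ has sign $(-1)^{l-1}$, so a set of $m$ cycles of total length $k$ appears with sign $(-1)^k(-1)^{k-m}=(-1)^m$; that is, each cycle contributes minus its weight. Hence the coefficient of $t^{n-k}$ is the coefficient of $s^k$ on the left-hand side of \eqref{eq:P}.
\end{proof}

\begin{example}\label{ex:two}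
For $n=2$ and $\mathcal F=\{[1,1],[2,2],[1,2]\}$, with variables $\lambda,\lambda',\mu$, the sum in \eqref{eq:P} is $1+(\lambda+\lambda')s+(\lambda\lambda'+\mu)s^2$. The term $\lambda\lambda'$ comes from the only disjoint pair.
\end{example}

Two intersecting intervals of the same length enter \eqref{eq:P} only through the sum of their variables, provided they meet the same other members of $\mathcal F$. The variable of a single interval, by contrast, cannot vanish. The next lemma says which combinations can take arbitrary values.

\begin{lemma}\label{lem:free}
\textup{(a)} If $|F|\ge3$, every $a\in F$ is a sum of two nonzero elements of $F$.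
\textup{(b)} If $|F|\ge5$, then for all $p,q\in F$ there are nonzero $\lambda,\lambda',\mu\in F$ with $\lambda+\lambda'=p$ and $\lambda\lambda'+\mu=q$.
\end{lemma}

\begin{proof}
(a) Choose $x\notin\{0,a\}$ and write $a=x+(a-x)$. (b) Choose $\lambda\notin\{0,p\}$ with $\lambda(p-\lambda)\ne q$. This excludes at most four values, because the last condition excludes at most two. Put $\lambda'=p-\lambda$ and $\mu=q-\lambda\lambda'$.
\end{proof}

Part (b) fails for $|F|=4$: if $p=q=1$, then $\lambda\notin\{0,1\}$ forces $\lambda(1-\lambda)=\lambda^2+\lambda=1$, hence $\mu=0$. It also fails for $|F|=3$: if $p=0$ and $q=2$, then $\lambda\lambda'=-\lambda^2=2$, hence $\mu=0$.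

\section{The obstruction in small cases}\label{sec:idea}

This section is only motivation. Suppose that intervals can be arranged so that, in the degrees of interest, the sum \eqref{eq:P} equals $Q(s)Y(s)$ plus a monomial whose coefficient $w$ is compulsorily nonzero. Here
\[
Q(s)=(1+\alpha s^2)(1+\dots+us^{11}+vs^{24}),
\]
with the dots standing for terms of degrees $1$ to $8$, so that the only coefficients of $Q$ in degrees at least $11$ that can be nonzero are
\[
Q_{11}=u,\quad Q_{13}=\alpha u,\quad Q_{24}=v,\quad Q_{26}=\alpha v .
\]
We assume in this section that $\alpha,u,v$ and the coefficients of $Y$ can take arbitrary values. For the actual pattern, and together with the conditions in the other degrees, this will be justified over fields with at least five elements in Section~\ref{sec:solve}.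

\paragraph{The smallest case.} Take $Y=1+y_1s^{27}+y_2s^{40}$ and the extra monomial $ws^{51}$. Comparing coefficients in degrees $13,26,40,51$ gives
\[
\alpha u=c_{13},\qquad \alpha v=c_{26},\qquad y_2+\alpha u\,y_1=c_{40},\qquad w+v\,y_1+u\,y_2=c_{51}.
\]
Elimination of $y_2$ yields
\[
w=(\alpha u^2-v)\,y_1+(c_{51}-uc_{40}),\qquad \alpha(\alpha u^2-v)=c_{13}^2-c_{26}.
\]
The parameter $y_1$ is free, so $w$ can be made nonzero whenever $\alpha u^2-v\ne0$. But if $c_{13}=c_{26}=1$ and $c_{40}=c_{51}=0$, then $\alpha\ne0$, hence $\alpha u^2-v=0$ and $w=0$: the system has no solution with $w\ne0$, over any field.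

Two features deserve attention. First, if $c_{13}\ne0$, then whether the coefficient of $y_1$ vanishes depends only on the ratio $c_{26}/c_{13}^2=v/(\alpha u^2)$. Second, the point $c_{13}=c_{26}=0$, where $c_{13}^2-c_{26}$ also vanishes, is harmless: there we may take $\alpha=0$, and then $u$ and $v$ are free; with $u=0$, $v=1$ the coefficient of $y_1$ is $-1$. This is why $c_{13}$ and $c_{26}$ are produced as products with the common factor $\alpha$.

\paragraph{Longer chains.} The expression $c_{13}^2-c_{26}$ has zeros over $\mathbb Q$ with $c_{13}\ne 0$. To replace it by one whose only rational zero is $(c_{13},c_{26})=(0,0)$, we lengthen the chain of degrees: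
\[
27\ \xrightarrow{\,13\,}\ 40\ \xrightarrow{\,11\,}\ 51\ \xrightarrow{\,13\,}\ 64\ \xrightarrow{\,11\,}\ 75 .
\]
Two consecutive steps always add up to $24$. In the elimination, a step of $13$ contributes a factor $-\alpha u$, a step of $11$ a factor $-u$, and a double step of $24$ a factor $-v$; three or more steps cannot be merged, because $Q_{35}=Q_{37}=Q_{48}=0$. If the chain has $r$ steps, the coefficient of $y_1$ in $w$ is the sum over all ways to travel from $27$ to the end of the chain. In other words, it is a weighted sum over the tilings of a strip of $r$ cells by single cells and dominoes.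

For $r=1$ this is $-\alpha u=-c_{13}$, which vanishes whenever $c_{13}=0$, and for $r=2$ it is $\alpha u^2-v$. For $r=3$ the tilings by three cells (one) and by one cell and one domino (two) give $-\alpha^2u^3+2\alpha uv=\alpha u(2v-\alpha u^2)$, which still has rational zeros with $c_{13}\ne0$. For $r=4$ there is one tiling without dominoes, there are three with one domino, and there is one with two:
\[
N=(\alpha u^2)^2-3(\alpha u^2)v+v^2 .
\]
This is the desired form: when $N=0$ and $\alpha u\neq 0$, the ratio $v/(\alpha u^2)$ is a root of $X^2-3X+1$. Thus $r=4$ is the first length that works. To see the cancellation directly, put $\alpha=u=1$, $v=\rho$ and $c_{40}=c_{51}=c_{64}=c_{75}=0$. Then $y_2=-y_1$, $y_3=(1-\rho)y_1$, $y_4=(2\rho-1)y_1$ and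
\[
w=-\rho y_3-y_4=(\rho^2-3\rho+1)\,y_1=0\quad\text{if }\rho^2-3\rho+1=0 .
\]

What remains is to embed this four-step system in an actual pattern in such a way that all coefficients outside the degrees $13,26,40,51,64,75$ can be prescribed freely.

\section{The pattern and its characteristic polynomial}\label{sec:pattern}

Let $n=106$ and $K=\{13,26,40,51,64,75\}$. The pattern $S$ is the interval pattern of the set $\mathcal F$ consisting of the following five families.
\begin{itemize}
\item[\textbf{U}:] $[23,23]$, $[24,24]$, $[23,24]$, and, for each $k\in\{3,\dots,8\}\cup\{11,24\}$, the two intervals $[25-k,24]$ and $[26-k,25]$ of length $k$.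
\item[\textbf{A}:] $[26,27]$ and $[27,28]$, of length $2$.
\item[\textbf{V}:] for each $j\in\{27,40,51,64\}$, the two intervals $[29,28+j]$ and $[30,29+j]$ of length $j$.
\item[\textbf{Z}:] for each $k\in\{9,\dots,29\}\setminus K$, the intervals $[22,k+21]$ and $[23,k+22]$ of length $k$; for each $k\in\{30,\dots,105\}\setminus K$, the intervals $[1,k]$ and $[2,k+1]$ of length $k$; and the single intervals $[1,75]$ and $[1,106]$.
\item[\textbf{T}:] $[31,106]$, of length $76$.
\end{itemize}
All these intervals are distinct: within a family, intervals of equal length have different left ends, and the families are told apart by position (\textbf{U} lies in $[1,25]$, \textbf{A} in $[26,28]$, \textbf{V} starts at $29$ or $30$, \textbf{Z} starts before $24$ and ends at $30$ or later, \textbf{T} starts at $31$).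

The design is as follows. The families \textbf{U}, \textbf{A}, \textbf{V} live on consecutive blocks and produce the product $QY$. The \textbf{Z}-intervals should enter linearly, one free coefficient per degree outside $K$, so each of them has to meet every \textbf{U}-, \textbf{A}- and \textbf{V}-interval. This forces them to contain $[23,30]$. Two different intervals of equal length containing $[23,30]$ have length at least $9$, so the degrees $1,\dots,8$ are left to \textbf{U}. The single interval $[1,75]$ carries the compulsory nonzero $w$. In degree $106$ only one interval is available; if it were the only source of $c_{106}$, polynomials with $c_{106}=0$ would be lost. The interval \textbf{T} repairs this: together with $[1,30]$ it partitions $[1,106]$. Its length $76$ exceeds $75$, so it does not disturb the degrees in $K$. The side effects of \textbf{T} in other degrees are absorbed by the \textbf{Z}-intervals.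

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small]
\draw[thick] (0,0) rectangle (3.1,0.45); \node at (1.5,0.22) {U};
\draw[thick] (3.3,0) rectangle (4.1,0.45); \node at (3.7,0.22) {A};
\draw[thick] (4.3,0) rectangle (9.5,0.45); \node at (7,0.22) {V};
\fill[gray!40] (2.2,-0.9) rectangle (5.0,-0.45);
\draw[thick] (2.2,-0.9) rectangle (5.0,-0.45);
\node at (3.6,-0.68) {core of Z};
\draw[dashed] (0,-0.68) -- (2.2,-0.68);
\draw[dashed] (5.0,-0.68) -- (11,-0.68);
\draw[thick] (0,-1.8) rectangle (5.0,-1.35); \node at (2.5,-1.58) {$[1,30]$};
\draw[thick] (5.2,-1.8) rectangle (11,-1.35); \node at (8.1,-1.58) {T};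
\draw (0,-2.1) -- (11,-2.1);
\node[below] at (0.1,-2.1) {$1$};
\node[below] at (2.3,-2.1) {$23$};
\node[below] at (3.0,-2.1) {$25$};
\node[below] at (4.0,-2.1) {$28$};
\node[below] at (4.85,-2.1) {$30$};
\node[below] at (9.4,-2.1) {$93$};
\node[below] at (10.8,-2.1) {$106$};
\end{tikzpicture}
\caption{The five families of intervals in $[1,106]$ (not to scale). Top row: the blocks $[1,25]$, $[26,28]$, $[29,93]$ containing all U-, A- and V-intervals. Middle row: every Z-interval contains the shaded core $[23,30]$ and may extend in the dashed directions. Bottom row: the interval T${}=[31,106]$ and the Z-interval $[1,30]$ partition $[1,106]$.}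
\label{fig:blocks}
\end{figure}

\begin{lemma}\label{lem:disjoint}
\begin{enumerate}
\item[\textup{(i)}] The only disjoint pair inside \textup{\textbf{U}} is $[23,23],[24,24]$. Any two \textup{\textbf{A}}-intervals meet, and any two \textup{\textbf{V}}-intervals meet. Intervals from different families among \textup{\textbf{U}}, \textup{\textbf{A}}, \textup{\textbf{V}} are disjoint.
\item[\textup{(ii)}] Every \textup{\textbf{Z}}-interval meets every \textup{\textbf{U}}-, \textup{\textbf{A}}-, \textup{\textbf{V}}- and \textup{\textbf{Z}}-interval.
\item[\textup{(iii)}] $[31,106]$ is disjoint from all \textup{\textbf{U}}- and \textup{\textbf{A}}-intervals and meets all \textup{\textbf{V}}-intervals. The only \textup{\textbf{Z}}-intervals disjoint from it are $[22,30]$ and $[1,30]$.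
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The \textbf{U}-intervals lie in $[1,25]$, and those of length at least $2$ contain $23$ and $24$, since $26-k\le23$ for $k\ge3$. So they meet each other as well as $[23,23]$ and $[24,24]$. The \textbf{A}-intervals lie in $[26,28]$ and contain $27$. The \textbf{V}-intervals lie in $[29,93]$ and contain $30$ and $31$.

(ii) Every \textbf{Z}-interval starts at $1$, $2$, $22$ or $23$ and ends at $30$ or later, so it contains $[23,30]$. In particular any two \textbf{Z}-intervals meet. By (i), every \textbf{U}-interval contains $23$ or $24$, every \textbf{A}-interval contains $27$, and every \textbf{V}-interval contains $30$; all these points belong to $[23,30]$.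

(iii) The first sentence follows from the positions listed under (i). A \textbf{Z}-interval disjoint from $[31,106]$ ends at $30$. Among the intervals $[22,k+21]$, $[23,k+22]$ with $k\ge9$ this happens only for $[22,30]$, and among the others only for $[1,30]$, because $[2,k+1]$ with $k\ge30$ ends at $31$ or later.
\end{proof}

\paragraph{Notation.} Let $\lambda,\lambda',\mu$ be the variables of $[23,23],[24,24],[23,24]$. Put $\pi_0=1$, $\pi_1=\lambda+\lambda'$, $\pi_2=\lambda\lambda'+\mu$ (compare Example~\ref{ex:two}). For $k\in\{3,\dots,8,11,24\}$ let $\pi_k$ be the sum of the two \textbf{U}-variables of length $k$; for all other integers $k$, also negative ones, put $\pi_k=0$. Write $u=\pi_{11}$ and $v=\pi_{24}$. Let $\alpha$ be the sum of the two \textbf{A}-variables, and let $y_1,y_2,y_3,y_4$ be the sums of the two \textbf{V}-variables of lengths $27,40,51,64$. For $9\le k\le105$, $k\notin K$, let $z_k$ be the sum of the two \textbf{Z}-variables of length $k$. Let $w$ and $z_{106}$ be the variables of $[1,75]$ and $[1,106]$, let $\zeta_9$ and $\zeta_{30}$ be those of $[22,30]$ and $[1,30]$ (so $\zeta_9$ is a summand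 of $z_9$, and $\zeta_{30}$ of $z_{30}$), and let $\tau$ be the variable of $[31,106]$. Set
\[
Q(s)=(1+\alpha s^2)\sum_k\pi_ks^k,\qquad Y(s)=1+y_1s^{27}+y_2s^{40}+y_3s^{51}+y_4s^{64}.
\]

\begin{proposition}\label{prop:P}
For the pattern $S$, the left-hand side $P(s)=1+\sum_{k=1}^{106}P_ks^k$ of \eqref{eq:P} is
\begin{equation}\label{eq:Pformula}
P=QY+\Bigl(ws^{75}+z_{106}s^{106}+\sum_{\substack{9\le k\le105\\ k\notin K}}z_ks^k\Bigr)+\tau s^{76}\bigl(Q+\zeta_9s^9+\zeta_{30}s^{30}\bigr).
\end{equation}
\end{proposition}

\begin{proof}
Sort the sets $\mathcal C$ of pairwise disjoint intervals. By Lemma~\ref{lem:disjoint}(i), those contained in $\textbf{U}\cup\textbf{A}\cup\textbf{V}$ contribute the product of the contributions $\sum_k\pi_ks^k$, $1+\alpha s^2$ and $Y$ of the three families, which is $QY$. By (ii), a set containing a \textbf{Z}-interval but not $[31,106]$ consists of that interval alone; these sets give the first bracket. A set containing $[31,106]$ contains no \textbf{V}-interval by (iii). If it contains no \textbf{Z}-interval, the rest is any set of pairwise disjoint members of $\textbf{U}\cup\textbf{A}$, which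 gives $\tau s^{76}Q$. If it contains a \textbf{Z}-interval, this is $[22,30]$ or $[1,30]$ by (iii), and nothing else fits by (ii); this gives the last two terms.
\end{proof}

\section{The equations in the degrees of $K$}\label{sec:core}

Since $Q_k=\pi_k+\alpha\pi_{k-2}$, the coefficient $Q_k$ can be nonzero only for $k\in\{0,1,\dots,11,13,24,26\}$, and
\begin{equation}\label{eq:Q}
Q_0=1,\quad Q_{11}=u,\quad Q_{13}=\alpha u,\quad Q_{24}=v,\quad Q_{26}=\alpha v.
\end{equation}

\begin{proposition}\label{prop:core}
The conditions $P_k=c_k$ for all $k\in K$ are equivalent to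
\begin{equation}\label{eq:alpha}
\alpha u=c_{13},\qquad \alpha v=c_{26}
\end{equation}
together with
\begin{equation}\label{eq:y}
\begin{aligned}
y_2&=c_{40}-\alpha u\,y_1, & y_3&=c_{51}-v\,y_1-u\,y_2,\\
y_4&=c_{64}-v\,y_2-\alpha u\,y_3, & w&=c_{75}-v\,y_3-u\,y_4.
\end{aligned}
\end{equation}
The equations \eqref{eq:y} imply
\begin{equation}\label{eq:w}
w=N\,y_1+\kappa,\qquad N=(\alpha u^2)^2-3(\alpha u^2)v+v^2,
\end{equation}
where
\begin{equation}\label{eq:kappa}
\kappa=c_{75}-u\,c_{64}+(\alpha u^2-v)\,c_{51}+(2uv-\alpha u^3)\,c_{40}.
\end{equation}
If \eqref{eq:alpha} holds, then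
\begin{equation}\label{eq:form}
\alpha^2N=c_{13}^4-3c_{13}^2c_{26}+c_{26}^2.
\end{equation}
\end{proposition}

\begin{proof}
The last summand of \eqref{eq:Pformula} has no terms of degree below $76$, and in degrees $k\in K$ the first bracket contributes only $w$, in degree $75$. So $P_k=[QY]_k$ for $k\in K\setminus\{75\}$, where $[QY]_k$ denotes the coefficient of $s^k$, and $P_{75}=[QY]_{75}+w$. As $Y$ has no terms in degrees $1,\dots,26$, degrees $13$ and $26$ give $Q_{13}=c_{13}$ and $Q_{26}=c_{26}$, which is \eqref{eq:alpha}. For the other degrees,
\begin{align*}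
[QY]_{40}&=Q_{40}+Q_{13}y_1+y_2=\alpha u\,y_1+y_2,\\
[QY]_{51}&=Q_{51}+Q_{24}y_1+Q_{11}y_2+y_3=v\,y_1+u\,y_2+y_3,\\
[QY]_{64}&=Q_{64}+Q_{37}y_1+Q_{24}y_2+Q_{13}y_3+y_4=v\,y_2+\alpha u\,y_3+y_4,\\
[QY]_{75}&=Q_{75}+Q_{48}y_1+Q_{35}y_2+Q_{24}y_3+Q_{11}y_4=v\,y_3+u\,y_4,
\end{align*}
because $Q_{35},Q_{37},Q_{40},Q_{48},Q_{51},Q_{64},Q_{75}$ all vanish. This proves \eqref{eq:y}. Substituting successively,
\begin{align*}
y_2&=-\alpha u\,y_1+c_{40},\\
y_3&=(\alpha u^2-v)\,y_1+c_{51}-u\,c_{40},\\
y_4&=\bigl(\alpha uv-\alpha u(\alpha u^2-v)\bigr)y_1+c_{64}-v\,c_{40}-\alpha u\,(c_{51}-u\,c_{40})\\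
&=(2\alpha uv-\alpha^2u^3)\,y_1+c_{64}-\alpha u\,c_{51}+(\alpha u^2-v)\,c_{40}.
\end{align*}
In $w=c_{75}-vy_3-uy_4$ the coefficient of $y_1$ is therefore
\[
-v(\alpha u^2-v)-u(2\alpha uv-\alpha^2u^3)=v^2-3\alpha u^2v+\alpha^2u^4=N,
\]
and the remaining terms are
\[
c_{75}-u\,c_{64}+(-v+\alpha u^2)\,c_{51}+\bigl(uv-u(\alpha u^2-v)\bigr)c_{40}=\kappa .
\]
Finally, $\alpha^2N=(\alpha u)^4-3(\alpha u)^2(\alpha v)+(\alpha v)^2$, which is \eqref{eq:form} by \eqref{eq:alpha}.
\end{proof}

\section{Realizing a polynomial when $w$ can be made nonzero}\label{sec:solve}

The next result says that the value of $w$ is the only obstacle, provided that the field has at least five elements.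

\begin{proposition}\label{prop:suff}
Let $|F|\ge5$ and $c_1,\dots,c_{106}\in F$. Suppose that $\alpha,u,v\in F$ satisfy \eqref{eq:alpha}, and that $N\ne0$ or $\kappa\ne0$, with $N,\kappa$ as in \eqref{eq:w} and \eqref{eq:kappa}. Then $S$ realizes $f$ over $F$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:free}(a), the quantities $\alpha$, $\pi_k$ for $k\in\{3,\dots,8,11,24\}$, $y_j$, and $z_k$ for $9\le k\le105$, $k\notin K$, may be given arbitrary values, zero included, with all underlying variables nonzero. By Lemma~\ref{lem:free}(b) the same is true of the pair $(\pi_1,\pi_2)$; this is where five elements are needed. We start with the given $\alpha,u,v$ and fix the coefficients of $P$ in \eqref{eq:Pformula} one after the other.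

\emph{Degrees $1,\dots,8$.} Here $P_k=Q_k=\pi_k+\alpha\pi_{k-2}$. Put recursively $\pi_k=c_k-\alpha\pi_{k-2}$ for $k=1,\dots,8$. Now $Q$ is fixed.

\emph{Degrees in $K$.} Choose $y_1\in F$ with $Ny_1+\kappa\ne0$. This is possible: if $N\ne0$ we avoid one value, and if $N=0$ then $\kappa\ne0$ and every $y_1$ works. Define $y_2,y_3,y_4,w$ by \eqref{eq:y}. By Proposition~\ref{prop:core}, $P_k=c_k$ for $k\in K$ and $w=Ny_1+\kappa\ne0$. Now $Y$ is fixed.

\emph{The other degrees from $9$ to $105$.} Put $\tau=1$. For $k=9,10,\dots,105$ with $k\notin K$, in increasing order, let $z_k$ be $c_k$ minus the other terms of $P_k$, and split $z_k$ into two nonzero variables. The other terms are $[QY]_k$ and, if $k\ge76$, also $Q_{k-76}$, and $\zeta_9$ when $k=85$. The value $\zeta_9$ has been chosen at step $k=9$, so the recursion makes sense. When splitting $z_{30}$ we choose its summand $\zeta_{30}$ outside $\{0,z_{30},c_{106}\}$. Apart from its role in $z_{30}$, the variable $\zeta_{30}$ occurs in \eqref{eq:Pformula} only in degree $76+30=106$. Hence $P_k=c_k$ for all $k\le105$.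

\emph{Degree $106$.} Since $\deg(QY)\le26+64=90$ and $Q_{30}=0$, we have $P_{106}=z_{106}+\zeta_{30}$. Put $z_{106}=c_{106}-\zeta_{30}$, which is nonzero by the choice of $\zeta_{30}$.

All variables are nonzero and $P_k=c_k$ for every $k$, so Lemma~\ref{lem:intervals} gives the claim.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

All negative statements, except the one about the field with two elements, use the following consequence of Proposition~\ref{prop:core}: in any realization of $f$ with ones on the superdiagonal, \eqref{eq:alpha} holds and $w=Ny_1+\kappa$ is nonzero, since $w=-A_{75,1}$. By the proof of Lemma~\ref{lem:intervals}, a realizable $f$ always has a realization with ones on the superdiagonal, and all realizations below are taken of this kind.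

\begin{lemma}\label{lem:bad}
Let $F$ be any field and let $\rho\in F$ satisfy $\rho^2-3\rho+1=0$. Then $S$ does not realize $t^{106}+t^{93}+\rho\,t^{80}$ over $F$.
\end{lemma}

\begin{proof}
Here $c_{13}=1$, $c_{26}=\rho$ and all other $c_k$ vanish. In a realization, $\alpha u=1$, so $\alpha\ne0$. By \eqref{eq:form}, $\alpha^2N=1-3\rho+\rho^2=0$, so $N=0$. As $c_{40}=c_{51}=c_{64}=c_{75}=0$, also $\kappa=0$. Hence $w=0$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $c_1,\dots,c_{106}\in\mathbb Q$. If $c_{13}=c_{26}=0$, take $\alpha=u=0$ and $v=1$; then \eqref{eq:alpha} holds and $N=1$. Otherwise take $\alpha=1$, $u=c_{13}$, $v=c_{26}$. Then \eqref{eq:alpha} holds, and by \eqref{eq:form}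
\[
4N=(2c_{26}-3c_{13}^2)^2-5c_{13}^4 .
\]
If $N=0$, the irrationality of $\sqrt5$ forces $c_{13}=0$, and then $c_{26}=0$, a contradiction. So $N\ne0$ in both cases, and Proposition~\ref{prop:suff} shows that $S$ realizes $f$ over $\mathbb Q$. Over $\mathbb R$, apply Lemma~\ref{lem:bad} with $\rho=\frac{3+\sqrt5}2$.
\end{proof}

\begin{remark}
The freedom to take $\alpha=0$ cannot be dropped: if \textbf{A} consisted of a single interval, then $\alpha\ne0$, and for $f=t^{106}$ equation \eqref{eq:alpha} would give $u=v=0$, hence $N=\kappa=0$ and $w=0$. So $t^{106}$ would not be realized over any field.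
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:exceptional}]
Let $|F|\ge5$ and $D=c_{13}^4-3c_{13}^2c_{26}+c_{26}^2$. Condition \eqref{eq:E} implies $c_{13}\ne0$ and $D=c_{13}^4(1-3\rho+\rho^2)=0$.

\emph{Case $c_{13}=c_{26}=0$.} Then \eqref{eq:E} fails. Take $\alpha=u=0$, $v=1$, so that \eqref{eq:alpha} holds and $N=1$. By Proposition~\ref{prop:suff}, $f$ is realized.

\emph{Case $(c_{13},c_{26})\ne(0,0)$, $D\ne0$.} Then \eqref{eq:E} fails. Take $\alpha=1$, $u=c_{13}$, $v=c_{26}$, so that \eqref{eq:alpha} holds and $N=D\ne0$. By Proposition~\ref{prop:suff}, $f$ is realized.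

\emph{Case $(c_{13},c_{26})\ne(0,0)$, $D=0$.} Write $d=c_{13}$. If $d=0$, then $c_{26}\ne0$ and $D=c_{26}^2\ne0$, a contradiction; so $d\ne0$. With $\rho=c_{26}/d^2$ we get $0=D/d^4=\rho^2-3\rho+1$. The solutions of \eqref{eq:alpha} are exactly
\[
\alpha\in F\setminus\{0\},\qquad u=d/\alpha,\qquad v=\rho d^2/\alpha .
\]
For all of them $N=0$ by \eqref{eq:form}, so $w=\kappa$. The parameter $y_1$ no longer helps, but $\alpha$ is still free. Since
\[
\alpha u^2-v=(1-\rho)d^2\alpha^{-1},\qquad 2uv-\alpha u^3=(2\rho-1)d^3\alpha^{-2},
\]
equation \eqref{eq:kappa} becomes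
\begin{equation}\label{eq:kappaalpha}
\kappa=c_{75}+\alpha^{-1}d\bigl[(1-\rho)d\,c_{51}-c_{64}\bigr]+\alpha^{-2}(2\rho-1)d^3c_{40}.
\end{equation}
If $\kappa\ne0$ for some $\alpha\ne0$, then $f$ is realized by Proposition~\ref{prop:suff}. If $\kappa=0$ for all $\alpha\ne0$, then every realization would have $w=0$, so $f$ is not realized. It remains to see that the second alternative is \eqref{eq:E}. As a polynomial of degree at most $2$ in $\alpha^{-1}$, the right-hand side of \eqref{eq:kappaalpha} vanishes at all $|F|-1\ge4$ nonzero points if and only if its three coefficients vanish. We have $2\rho-1\ne0$: in characteristic $2$ it equals $1$, and otherwise $\rho=\frac12$ would give $\rho^2-3\rho+1=-\frac14\ne0$. As $d\ne0$, the coefficients vanish if and only if $c_{75}=0$, $c_{64}=(1-\rho)d\,c_{51}$ and $c_{40}=0$. Together with $c_{13}=d\ne0$ and $c_{26}=\rho d^2$, this is \eqref{eq:E} for this $\rho$; and \eqref{eq:E} cannot hold for a different $\rho$, since it contains $\rho=c_{26}/c_{13}^2$.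
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fields}]
If $X^2-3X+1$ has a root in $F$, then $S$ is not spectrally arbitrary over $F$ by Lemma~\ref{lem:bad}. If it has no root and $|F|\ge5$, then \eqref{eq:E} never occurs, and $S$ is spectrally arbitrary by Theorem~\ref{thm:exceptional}. It remains to show that $S$ is not spectrally arbitrary when $|F|\le4$.

If $|F|=4$, then $X^2-3X+1=X^2+X+1$ has a root in $F$, and Lemma~\ref{lem:bad} applies.

If $|F|=2$, then in every realization $c_1=\pi_1=\lambda+\lambda'=1+1=0$, so no polynomial with $c_1=1$ is realized.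

If $|F|=3$, let $c_2=2$ and let all other $c_k$ be $0$. In a realization, $\lambda+\lambda'=P_1=0$ and $\lambda\lambda'+\mu+\alpha=P_2=2$. Since $\lambda\lambda'=-\lambda^2=2$, we get $\alpha=-\mu\ne0$. Then \eqref{eq:alpha} gives $u=v=0$, so $N=0$ and $\kappa=c_{75}=0$. Hence $w=0$, a contradiction.

The statement in parentheses holds because $X^2-3X+1$ has discriminant $5$; in characteristic $5$ this is $0$, which counts as a square, and the polynomial has a double root.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Sh} Yaroslav Shitov, \emph{Three observations on spectra of zero-nonzero patterns}, arXiv:1705.08765 (2017).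
\end{thebibliography}

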